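\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A discrete Hurewicz theorem and iterated suspensions of the five-cycle}


\begin{abstract}
Let $A_n(G)$ be the discrete homotopy groups and $\mathcal H_n(G)$ the discrete cubical singular homology groups of a graph $G$, and let $\psi:A_n(G)\to\mathcal H_n(G)$ be the natural homomorphism that sends a grid map to the sum of its unit cubes. Let $G_1$ be the five-cycle, and let $G_{n+1}$ be the discrete suspension of $G_n$ of length $n+3$. We prove that $\psi:A_n(G_n)\to\mathcal H_n(G_n)$ is an isomorphism of infinite cyclic groups for every $n\ge1$; in particular it is injective, as had been conjectured. The proof rests on a Hurewicz theorem: if $n\ge2$, $G$ is connected and $A_i(G)=0$ for $1\le i\le n-1$, then $\psi:A_n(G)\to\mathcal H_n(G)$ is an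 isomorphism. We also compute the homology of a discrete suspension of length $t\ge3$ in degrees below $t$.
\end{abstract}

\section{Introduction}

\subsection{Grids, cubes, and the map between them}

Graphs are simple and undirected. We write $a\approx b$ if $a$ and $b$ are equal or adjacent vertices. A \emph{graph map} $f:G\to H$ is a map on vertices with $f(a)\approx f(a')$ whenever $a,a'$ are adjacent. The \emph{box product} $G\mathbin{\square}H$ has vertex set $V(G)\times V(H)$; two vertices $(g,h)$, $(g',h')$ are adjacent if either $g=g'$ and $hh'\in E(H)$, or $h=h'$ and $gg'\in E(G)$. Thus in a box product one coordinate moves at a time. For $m\ge0$, $I_m$ is the path on $\{0,1,\dots,m\}$. The grid $\mathbb Z^n$ is regarded as a graph in which two points are adjacent if they differ by $1$ in exactly one coordinate, and $Q_n$ denotes its induced subgraph on $\{0,1\}^n$. The $i$-th unit vector is denoted by $e_i$.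

\medskip\noindent\textbf{Homotopy.} The following groups are the discrete homotopy groups of Barcelo et al. Fix a base vertex $v_0$ of $G$. A graph map $f:\mathbb Z^n\to G$ is \emph{based} (with constant $M\ge1$) if $f(y)=v_0$ whenever $|y_i|\ge M$ for some $i$. A \emph{based homotopy} from $f$ to $g$ is a graph map $H:\mathbb Z^n\mathbin{\square}I_m\to G$, for some $m\ge 0$, with $H(\cdot,0)=f$ and $H(\cdot,m)=g$, for which one constant $M$ satisfies $H(y,j)=v_0$ for all $j$ and all $y$ with some $|y_i|\ge M$. We then write $f\sim g$; this is an equivalence relation. The set of classes $[f]$ of based maps is $A_n(G)=A_n(G,v_0)$. It is a group under concatenation in the first coordinate: if $f(y)=v_0$ for $y_1\ge N$ and $g(y)=v_0$ for $y_1\le-N$, then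
\[
(f\cdot g)(y)=f(y)\ \text{ for } y_1\le N,\qquad (f\cdot g)(y)=g(y_1-2N,y_2,\dots,y_n)\ \text{ for } y_1>N .
\]
The identity is the class of the constant map.

\medskip\noindent\textbf{Homology.} A \emph{singular $n$-cube} in $G$ is a graph map $\sigma:Q_n\to G$. Its faces $D_i^-\sigma$ and $D_i^+\sigma$ are the $(n-1)$-cubes obtained by fixing the $i$-th coordinate to $0$ and to $1$. The cube is \emph{degenerate} if $D_i^-\sigma=D_i^+\sigma$ for some $i$, that is, if $\sigma$ does not depend on its $i$-th coordinate. Let $C_n(G)$ be the free abelian group on the singular $n$-cubes modulo the subgroup generated by the degenerate ones, with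
\[
\partial\sigma=\sum_{i=1}^n(-1)^i\bigl(D_i^-\sigma-D_i^+\sigma\bigr).
\]
The homology of this complex is $\mathcal H_n(G)$.

\medskip\noindent\textbf{From grids to chains.} Let $F$ be a graph map from a box $B=\prod_{i=1}^k[a_i,b_i]\subset\mathbb Z^k$, $a_i<b_i$, to $G$. For $x\in\prod\{a_i,\dots,b_i-1\}$ let $F^x(q)=F(x+q)$, $q\in Q_k$, be the unit cube of $F$ at $x$, and let $\langle F\rangle_B=\sum_xF^x\in C_k(G)$. Since $D_i^+F^x=D_i^-F^{x+e_i}$, interior faces cancel and
\begin{equation}\label{eq:tele}
\partial\langle F\rangle_B=\sum_{i=1}^k(-1)^i\bigl(\langle F|_{y_i=a_i}\rangle-\langle F|_{y_i=b_i}\rangle\bigr).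
\end{equation}
For a based map $f$ with constant $M$ put $\phi(f)=\langle f\rangle_{[-M,M+1]^n}$; a larger $M$ only adds constant, hence degenerate, cubes. On each face of the box $f$ is constant with value $v_0$, so in \eqref{eq:tele} the two terms of each pair are equal, and $\phi(f)$ is a cycle. For a based homotopy $H$ from $f$ to $g$ on $\mathbb Z^n\mathbin\square I_m$, with $m\ge1$ and constant $M$, the same cancellation on the sides of $[-M,M+1]^n\times[0,m]$ leaves $\partial\langle H\rangle=(-1)^{n+1}(\phi(f)-\phi(g))$. Finally the unit cubes of $f\cdot g$ at $x$ with $x_1<N$ are those of $f$, those with $x_1\ge N$ are the cubes of $g$ at $x-2Ne_1$, and the remaining cubes of $f$ and $g$ are constant. So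
\[
\psi:A_n(G)\to\mathcal H_n(G),\qquad \psi[f]=\text{the class of }\phi(f),
\]
is a well-defined homomorphism for $n\ge1$.

\medskip
What do these groups see? Short cycles are invisible. In the triangle the loop $0,1,2,0$ is one step away from the constant loop. In the four-cycle the loop $0,1,2,3,0$ is one step away from $0,0,1,0,0$, and this in turn from $0,0,0,0,0$. The five-cycle $C_5$ is the shortest cycle that behaves like a circle: a unit square of a grid has four sides, so its image cannot run around $C_5$, and a winding number survives (Section~\ref{sec:five}).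

\subsection{Suspensions and the conjecture}

For a graph $G$ and $t\ge1$ the \emph{discrete suspension} $S_tG$ is obtained from $G\mathbin\square I_t$ by identifying all vertices of $G\times\{0\}$ to one vertex and all vertices of $G\times\{t\}$ to another one, deleting the resulting loops, and merging parallel edges. Let
\[
G_1=C_5,\qquad G_{n+1}=S_{n+3}G_n\quad(n\ge1).
\]
Since suspending a circle repeatedly produces spheres, one expects $G_n$ to behave like an $n$-sphere. It is known that $\psi:A_n(G_n)\to\mathcal H_n(G_n)$ is surjective and that $\mathcal H_n(G_n)$ is nontrivial for all $n\ge 1$. The following conjecture comes from \cite{Lutz}: \emph{$\psi:A_n(G_n)\to\mathcal H_n(G_n)$ is injective for all $n$.} For spheres in topology the corresponding statement is part of the Hurewicz theorem, so the guess is that the conjecture holds. Two points need care. A discrete suspension can be too short: if $t\le2$ and $G$ is nonempty, then $S_tG$ has no homotopy or homology in positive degrees at all (Theorem~\ref{thm:susp}(c)). And a Hurewicz theorem for $\psi$ has to be proved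 on grids, where only one coordinate moves at a time and no reparametrization is free of charge.

\begin{theorem}\label{thm:main}
For every $n\ge1$ and every base vertex, $\psi:A_n(G_n)\to\mathcal H_n(G_n)$ is an isomorphism, and both groups are isomorphic to $\mathbb Z$. In particular $\psi$ is injective, so the conjecture is true.
\end{theorem}

\begin{theorem}[Discrete Hurewicz theorem for $\psi$]\label{thm:hur}
Let $n\ge2$ and let $G$ be a connected graph with $A_i(G,v_0)=0$ for $1\le i\le n-1$. Then $\psi:A_n(G,v_0)\to\mathcal H_n(G)$ is an isomorphism.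
\end{theorem}

Write $\tilde{\mathcal H}_j(G)=\ker(\mathcal H_j(G)\to\mathcal H_j(\mathrm{pt}))$. All cubes of positive dimension in a point are degenerate, so $\tilde{\mathcal H}_j=\mathcal H_j$ for $j\ge1$.

\begin{theorem}\label{thm:susp}
Let $G$ be a nonempty graph.
\begin{enumerate}
\item[(a)] If $t\ge3$, then $\mathcal H_j(S_tG)\cong\tilde{\mathcal H}_{j-1}(G)$ for $1\le j\le t-1$, and there is a surjection $\tilde{\mathcal H}_{t-1}(G)\to\mathcal H_t(S_tG)$.
\item[(b)] Let $G$ be connected, $n\ge1$, $\mathcal H_j(G)=0$ for $1\le j\le n-1$, and $t\ge\max(3,n)$. Then $A_j(S_tG)=0$ for $1\le j\le n$ (any base vertex), and $\psi:A_{n+1}(S_tG)\to\mathcal H_{n+1}(S_tG)$ is an isomorphism. If $t\ge n+2$, both groups are isomorphic to $\mathcal H_n(G)$.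
\item[(c)] If $t\in\{1,2\}$, then $A_j(S_tG)=0=\mathcal H_j(S_tG)$ for all $j\ge1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:D}
Let $G_1'$ be a connected nonempty graph and $G'_{n+1}=S_{t_n}G'_n$ with $t_n\ge n+2$. For $n\ge2$, $\psi:A_n(G'_n)\to\mathcal H_n(G'_n)$ is an isomorphism and both groups are isomorphic to $\mathcal H_1(G_1')$.
\end{corollary}

The known surjectivity quoted above is not used in the proofs.

Section~\ref{sec:five} treats the five-cycle and shows there, by hand, how an inverse of $\psi$ is built. Sections~\ref{sec:calc} and~\ref{sec:motion} supply the tools for higher dimensions, and Section~\ref{sec:hur} proves Theorem~\ref{thm:hur}. Section~\ref{sec:susp} computes what we need about suspensions, and Section~\ref{sec:end} combines the two.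

\medskip\noindent\textbf{Notation.} For $u\in\mathbb Z$ put $u^+=\max(u,0)$, $\mathrm{cl}_s(u)=\min(\max(u,-s),s)$ and $c(u)=\min(\max(u,0),1)$. The last two are applied to vectors coordinatewise, so $c:\mathbb Z^k\to\{0,1\}^k$. Both are nondecreasing and $1$-Lipschitz in each coordinate. The vector $\hat y_i$ is $y$ with its $i$-th coordinate deleted. We write $A_n(G)$ additively when it is known to be abelian.

\section{The five-cycle}\label{sec:five}

\subsection{The isomorphism for $n=1$}

Identify $V(C_5)=\mathbb Z/5$. By symmetry we may take $v_0=0$. A $1$-cube $\sigma$ is written $(\sigma(0),\sigma(1))$, and the generator of $C_0(C_5)$ belonging to a vertex $a$ is written $\{a\}$; thus $\partial(a,a')=\{a'\}-\{a\}$.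

\begin{proposition}\label{prop:five}
$\psi:A_1(C_5)\to\mathcal H_1(C_5)$ is an isomorphism, and both groups are isomorphic to $\mathbb Z$.
\end{proposition}

\begin{proof}
\emph{Winding.} Let $w(a,a')\in\{-1,0,1\}$ be congruent to $a'-a$ modulo $5$. It vanishes on degenerate $1$-cubes, so it defines a homomorphism $w:C_1(C_5)\to\mathbb Z$, and $w(a',a)=-w(a,a')$. For a $2$-cube $\sigma$, with $\sigma_{pq}=\sigma(p,q)$,
\[
w(\partial\sigma)=w(\sigma_{00},\sigma_{10})+w(\sigma_{10},\sigma_{11})+w(\sigma_{11},\sigma_{01})+w(\sigma_{01},\sigma_{00}).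
\]
This sum over a closed walk is divisible by $5$ and has absolute value at most $4$, so it is $0$. Hence $w$ induces a homomorphism $w:\mathcal H_1(C_5)\to\mathbb Z$. This is the place where the length $5$ is used.

\emph{Injectivity.} Let $f:\mathbb Z\to C_5$ be based with constant $M$. Let $\tilde f:\mathbb Z\to\mathbb Z$ be its lift: $\tilde f(y)=0$ for $y\le-M$, and $\tilde f(y+1)-\tilde f(y)=w(f(y),f(y+1))$. Then $\tilde f\bmod5=f$ and $\tilde f(y)=w(\psi[f])$ for $y\ge M$. If $w(\psi[f])=0$, then $\tilde f=0$ outside $(-M,M)$, and the maps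
\[
y\mapsto\mathrm{cl}_s(\tilde f(y))\bmod5,\qquad s=\max|\tilde f|,\dots,1,0,
\]
form a based homotopy from $f$ to the constant map: neighboring values of $\mathrm{cl}_s\circ\tilde f$, and the values of $\mathrm{cl}_s\circ\tilde f$ and $\mathrm{cl}_{s-1}\circ\tilde f$ at one point, differ by at most $1$. So the homomorphism $w\circ\psi$ is injective on $A_1(C_5)$, and so is $\psi$. Moreover $w(\psi[f])=\tilde f(M)$ is divisible by $5$, and the loop $f_0$ given by $f_0(y)=y\bmod5$ for $0\le y\le5$ and $f_0(y)=0$ otherwise has $w(\psi[f_0])=5$. So $w\circ\psi$ maps $A_1(C_5)$ isomorphically onto $5\mathbb Z$.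

\emph{Surjectivity.} For an edge $aa'$ the $2$-cube $\tau$ with $\tau_{00}=\tau_{01}=\tau_{11}=a$, $\tau_{10}=a'$ has $\partial\tau=(a,a')+(a',a)$ modulo degenerate cubes. Hence every $1$-cycle is homologous to a cycle $\sum_{a\in\mathbb Z/5}n_a(a,a+1)$. Its boundary is $\sum_a(n_{a-1}-n_a)\{a\}$, so all $n_a$ are equal, and the cycle is a multiple of $\sum_a(a,a+1)=\phi(f_0)$. So $\psi$ is surjective, hence an isomorphism, and $\mathcal H_1(C_5)\cong A_1(C_5)\cong\mathbb Z$.
\end{proof}

\subsection{The idea of the general proof}\label{sec:idea}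

For higher $n$ there is no lift to compute with. Here is another description of the inverse of $\psi$ on $C_5$ that does generalize. For every vertex $v$ choose a path $h_v$ from $v$ to $v_0=0$:
\[
h_0:0;\qquad h_1:1,0;\qquad h_2:2,1,0;\qquad h_3:3,4,0;\qquad h_4:4,0 .
\]
An edge $\sigma=(a,a')$ becomes a based loop $g_\sigma$: run $h_a$ backwards, cross the edge, run $h_{a'}$. It is convenient to see $g_\sigma$ as the last stage of a motion which starts with the edge and drags its ends along $h_a$ and $h_{a'}$. For $\sigma=(2,3)$, and with $y=-3,\dots,3$ on the horizontal axis and time $s$ on the vertical one, such a motion is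
\begin{equation}\label{eq:table}
\begin{array}{r|ccccccc}
s=2&0&1&2&2&3&4&0\\
s=1&1&1&2&2&3&4&4\\
s=0&2&2&2&2&3&3&3
\end{array}
\end{equation}
The left and right columns, read upward, are $h_2$ and $h_3$; the point at distance $d$ outside $[-1,1]$ follows the motion of the nearer end up to time $d$ and then stops. The top row is $g_{(2,3)}$, which runs around $C_5$ once. The loops of the other four positively oriented edges have winding $0$ (for instance $g_{(1,2)}$ is $0,1,2,1,0$), so they are null-homotopic.

Now let $f$ be any based loop in $C_5$. At each integer $x$ insert the detour $h_{f(x)}$ followed by its reverse; only finitely many of these detours are nontrivial. Each detour can be pulled back, so the new loop is homotopic to $f$; and it is the concatenation of the loops $g_{f^x}$ of the unit cubes $f^x=(f(x),f(x+1))$. So $[f]=\sum_x[g_{f^x}]$. The right-hand side depends only on the chain $\phi(f)$: \emph{the class $[f]$ is recovered from its cubes}. Explicitly, $[f]=d\,[f_0]$, where $d$ is the number of steps $2\to3$ of $f$ minus the number of its steps $3\to2$.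

In dimension $n\ge2$ the same plan has three requirements.
\begin{itemize}
\item All cubes of dimension less than $n$ must be dragged to $v_0$, compatibly with faces. A vertex needs a path to $v_0$. Once the faces of a $k$-cube move to $v_0$, the cube itself ends as a based map $\mathbb Z^k\to G$, and to move it on to $v_0$ one needs $A_k(G)=0$. This is exactly the hypothesis of Theorem~\ref{thm:hur}. An $n$-cube $\sigma$ whose faces have been dragged to $v_0$ gives a class $[g_\sigma]\in A_n(G)$.
\item A grid map divided into blocks, on whose boundaries it is $v_0$, must be the sum of its blocks in $A_n(G)$ (Section~\ref{sec:calc}).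
\item The map $\sigma\mapsto[g_\sigma]$ must vanish on boundaries of $(n+1)$-cubes. This is a homotopy addition lemma (Section~\ref{sec:motion}).
\end{itemize}

\section{Calculus in $A_n(G)$}\label{sec:calc}

Fix a graph $G$ and a base vertex $v_0$.

\begin{lemma}[Translation and stretching]\label{lem:move}
Let $f:\mathbb Z^n\to G$ be based.
\begin{enumerate}
\item[(a)] $f(\cdot-a)\sim f$ for all $a\in\mathbb Z^n$.
\item[(b)] Let $p:\mathbb Z\to\mathbb Z$ satisfy $p(u+1)-p(u)\in\{0,1\}$ for all $u$ and $p(u)\to\pm\infty$ as $u\to\pm\infty$. Applying $p$ to one coordinate, or to all coordinates, of the argument of $f$ gives a map homotopic to $f$.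
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a=\pm e_i$ we have $f(y)\approx f(y\mp e_i)$, which is a one-step homotopy. Iterate.

(b) It suffices to treat one coordinate, say the first. We interpolate between $u$ and $p(u)$. Put $d(u)=p(u)-u$. Its increments lie in $\{-1,0\}$, hence so do those of $\mathrm{cl}_s\circ d$, and $q_s(u)=u+\mathrm{cl}_s(d(u))$, $s\ge0$, has increments in $\{0,1\}$. Also $|q_{s+1}(u)-q_s(u)|\le1$. So $(y,s)\mapsto f(q_s(y_1),y_2,\dots,y_n)$ is a graph map. Let $f$ have constant $M$, and choose $R\ge M$ with $p(u)\ge M$ for $u\ge R$ and $p(u)\le-M$ for $u\le-R$. As $q_s(u)$ lies between $u$ and $p(u)$, the value is $v_0$ if $|y_1|\ge R$ or $|y_i|\ge M$ for some $i\ge2$; so the homotopy is uniformly based. It starts at $f$. For $s\ge\max_{|u|<R}|d(u)|$ it has arrived at $f(p(y_1),y_2,\dots,y_n)$: for $|y_1|<R$ we have $q_s(y_1)=p(y_1)$, and for $|y_1|\ge R$ both values are $v_0$.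
\end{proof}

\begin{lemma}[Cutting]\label{lem:cut}
Let $n\ge2$. Then $A_n(G)$ is abelian. Let $f$ be based with $f(y)=v_0$ whenever $y_i=c_0$. Let $f_\le$ equal $f$ for $y_i\le c_0$ and $v_0$ elsewhere, and define $f_\ge$ likewise. Then $[f]=[f_\le]+[f_\ge]$. Consequently, if $f=v_0$ on finitely many hyperplanes of the form $y_i=c_0$, then $[f]$ is the sum, over the closed blocks cut out by these hyperplanes, of the classes of the maps that equal $f$ on the block and $v_0$ elsewhere.
\end{lemma}

\begin{proof}
Every edge of $\mathbb Z^n$ lies in one of the two closed half-spaces, so $f_\le$ and $f_\ge$ are based graph maps.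

\emph{Case $i=1$.} By Lemma~\ref{lem:move}(a) assume $c_0=0$. Let $N\ge1$ be such that $f_\le\cdot f_\ge$ can be formed with $N$. For $0\le s\le2N$ let $F_s(y)=f_\le(y)$ if $y_1\le0$ and $F_s(y)=f_\ge(y-se_1)$ if $y_1\ge0$. Both values are $v_0$ if $y_1=0$, so this is a based homotopy. It starts at $F_0=f$. It ends at $F_{2N}=f_\le\cdot f_\ge$, because $f_\le(y)=v_0=f_\ge(y-2Ne_1)$ for $0\le y_1\le N$. So $[f]=[f_\le][f_\ge]$.

\emph{Case $i\ne1$.} The two halves can slide past each other in direction $1$. Let $f$ have constant $M$. For $0\le s\le2M$ let $f^{(s)}(y)=f_\le(y+se_1)$ if $y_i\le c_0$ and $f^{(s)}(y)=f_\ge(y)$ if $y_i\ge c_0$; both are $v_0$ if $y_i=c_0$. This is a based homotopy starting at $f$. The map $f^{(2M)}$ is $v_0$ on $y_1=-M$, its part in $y_1\le-M$ is $f_\le(\cdot+2Me_1)$, and its part in $y_1\ge-M$ is $f_\ge$. By the case $i=1$ and Lemma~\ref{lem:move}(a), $[f]=[f_\le][f_\ge]$. Sliding $f_\le$ in the opposite direction gives $[f]=[f_\ge][f_\le]$. Any two based maps can be translated in coordinate $2$ so that they become $f_\le$ and $f_\ge$ for some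 $f$ with $i=2$. So $A_n(G)$ is abelian.

For several hyperplanes, cut along one after the other; each piece is still $v_0$ on the remaining ones.
\end{proof}

Here $n\ge2$ is essential to the argument: for $n=1$ there is no second direction in which to cut and slide.

\begin{lemma}[Signs]\label{lem:sign}
Let $n\ge2$ and let $f$ be based. If $r$ is the reflection $y_i\mapsto-y_i$, then $[f\circ r]=-[f]$. If $\tau$ is the transposition of two coordinates $i\ne j$, then $[f\circ\tau]=-[f]$.
\end{lemma}

\begin{proof}
If $f$ is translated, then $f\circ r$ and $f\circ\tau$ change by translations as well. So by Lemma~\ref{lem:move}(a) we may replace $f$ by a translate. In both cases we fold $\mathbb Z^n$ along a hyperplane; the folded map is null-homotopic because it can be pushed away from the crease.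

\emph{Reflection.} After translating, $f(y)=v_0$ unless $0<y_i<q$. For $0\le s\le q$ let $F_s(y)$ be the value of $f$ at $y$ with $y_i$ replaced by $|y_i|+s$. This is a based homotopy, and $F_q\equiv v_0$. The map $F_0$ is $v_0$ on $y_i=0$; its parts in $y_i\le0$ and $y_i\ge0$ are $f\circ r$ and $f$. By Lemma~\ref{lem:cut}, $0=[F_0]=[f]+[f\circ r]$.

\emph{Transposition.} After translating in coordinate $i$, there are integers with $f(y)=v_0$ unless $p<y_i<q$ and $p'<y_j<q'$, where $p>q'$. For $s\ge0$ let $B_s(y)$ be $y$ with $y_i$ replaced by $\max(y_i,y_j)+s$ and $y_j$ by $\min(y_i,y_j)$. A unit step in $y$ changes exactly one coordinate of $B_s(y)$, and by one; hence $(y,s)\mapsto f(B_s(y))$ is a graph map. For $s$ in a bounded range it is uniformly based: if $|y_i|$ or $|y_j|$ is large, then the maximum is a large positive number or the minimum is a large negative one, and the other coordinates are unchanged. If $s\ge q-p'$ and $f(B_s(y))\ne v_0$, then $p'<\min(y_i,y_j)\le\max(y_i,y_j)<q-s\le p'$, which is impossible. So $[f\circ B_0]=0$. Now $f\circ B_0$ equals $f(y)$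 if $y_i\ge y_j$ and $f(\tau y)$ if $y_i\le y_j$. We cut it along $y_i=p$.
\begin{itemize}
\item On $y_i=p$ it is $v_0$: if $y_j\le p$, because $y_i=p$; if $y_j\ge p$, because the $j$-th coordinate of $\tau y$ is $p>q'$.
\item For $y_i\ge p$ it equals $f(y)$: if $y_j>y_i$, then $f(\tau y)=v_0=f(y)$, since $y_i\ge p>q'$ and $y_j>q'$.
\item For $y_i\le p$ it equals $f(\tau y)$: if $y_j\le y_i\le p$, then $f(y)=v_0=f(\tau y)$, since $y_i\le p$ and $y_j\le p$.
\end{itemize}
Also $f(y)=v_0$ for $y_i\le p$, and $f(\tau y)=v_0$ for $y_i\ge p$. So the two parts of $f\circ B_0$ are $f$ and $f\circ\tau$, and Lemma~\ref{lem:cut} gives $0=[f]+[f\circ\tau]$.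
\end{proof}

\section{Motions of cubes}\label{sec:motion}

\subsection{Stable maps and the depth function}

The motion \eqref{eq:table} needed more room than the unit interval: its final stage shows the whole history of the two ends. So we spread a cube $\sigma:Q_k\to G$ over the grid as $\sigma\circ c:\mathbb Z^k\to G$ and let it move there.

\begin{definition}
A graph map $F:\mathbb Z^k\to G$ is \emph{stable} (with constant $\rho\ge1$) if $F(y)=F(\mathrm{cl}_\rho(y))$ for all $y$. A \emph{motion} in dimension $k\ge0$ is a graph map $F:\mathbb Z^k\times\mathbb Z_{\ge0}\to G$ (box product) for which there are constants $\rho,T\ge1$ with $F(y,s)=F(\mathrm{cl}_\rho(y),\min(s,T))$ for all $y,s$. It is a \emph{motion of the singular $k$-cube $\sigma$} if $F(y,0)=\sigma(c(y))$. The \emph{faces} $\partial_i^\pm F$, $1\le i\le k$, of a stable map or a motion are obtained by setting $y_i=\pm\rho$.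
\end{definition}

Constants may be enlarged, and the faces do not depend on the choice of $\rho$; indeed
\begin{equation}\label{eq:face}
F(y,s)=\partial_i^\varepsilon F(\hat y_i,s)\quad\text{whenever }|y_i|\ge\rho\text{ and }\varepsilon\text{ is the sign of }y_i,
\end{equation}
and likewise for stable maps $F(y)$. Faces of motions are motions.

For $\rho\ge1$ define the \emph{depth} $\lambda_\rho(y)=\max_i(|y_i|-\rho)^+$; it vanishes exactly on $[-\rho,\rho]^k$. We shall delay or stop a motion according to depth. On a box product this seems dangerous, because a step in $y$ then also changes the time. The next lemma says that it is harmless: a step that changes the depth moves one coordinate within the range $|y_j|\ge\rho$, where a stable map with constant $\rho$ does not depend on it. So at such a step only the time matters.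

\begin{lemma}[Depth]\label{lem:depth}
Let $y'=y\pm e_j$ and $\lambda_\rho(y')>\lambda_\rho(y)$. Then $\lambda_\rho(y')=\lambda_\rho(y)+1$, $|y_j|=\rho+\lambda_\rho(y)$, $|y'_j|=\rho+\lambda_\rho(y)+1$, and $y_j,y'_j$ have the same sign.
\end{lemma}

\begin{proof}
The maximum in $\lambda_\rho(y')$ can only be attained at the coordinate $j$, so $|y'_j|=\rho+\lambda_\rho(y')$. Now $\rho+\lambda_\rho(y')-1\le|y_j|\le\rho+\lambda_\rho(y)$, which together with $\lambda_\rho(y')\ge\lambda_\rho(y)+1$ forces equality. As $|y_j|,|y_j'|\ge\rho\ge1$ and $|y_j-y_j'|=1$, the signs agree.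
\end{proof}

\subsection{Filling}

\begin{lemma}[Filling]\label{lem:fill}
Let $k\ge1$ and let $\sigma:Q_k\to G$ be a singular cube. For $1\le i\le k$ and $\varepsilon=\pm$ let $h_i^\varepsilon$ be a motion of $D_i^\varepsilon\sigma$, and suppose that $\partial_{j-1}^\delta h_i^\varepsilon=\partial_i^\varepsilon h_j^\delta$ for all $i<j$ and all $\varepsilon,\delta$. Then there is a motion $H$ of $\sigma$ with $\partial_i^\varepsilon H=h_i^\varepsilon$ for all $i,\varepsilon$.
\end{lemma}

In topology one would retract $[0,1]^k\times[0,1]$ onto its bottom and sides. Here the rule is the one seen in \eqref{eq:table}: a point at depth $d$ follows the prescribed motion of the faces until time $d$ and then stops. Figure~\ref{fig:fill} shows the result for $k=2$.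

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (-1.2,-1.2) rectangle (1.2,1.2);
\draw[thick] (-1.2,-1.2) rectangle (1.2,1.2);
\draw[gray] (-1.7,-1.7) rectangle (1.7,1.7);
\draw[gray] (-2.2,-2.2) rectangle (2.2,2.2);
\draw[thick] (-2.7,-2.7) rectangle (2.7,2.7);
\draw[dashed] (1.2,1.2)--(1.2,2.7) (1.2,1.2)--(2.7,1.2);
\draw[dashed] (-1.2,1.2)--(-1.2,2.7) (-1.2,1.2)--(-2.7,1.2);
\draw[dashed] (1.2,-1.2)--(1.2,-2.7) (1.2,-1.2)--(2.7,-1.2);
\draw[dashed] (-1.2,-1.2)--(-1.2,-2.7) (-1.2,-1.2)--(-2.7,-1.2);
\node at (0,0) {$\sigma\circ c$};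
\node[fill=white,inner sep=1pt] at (1.95,0) {$h_1^+$};
\node[fill=white,inner sep=1pt] at (-1.95,0) {$h_1^-$};
\node[fill=white,inner sep=1pt] at (0,1.95) {$h_2^+$};
\node[fill=white,inner sep=1pt] at (0,-1.95) {$h_2^-$};
\node at (3.3,0) {$v_0$};
\node at (-3.3,0) {$v_0$};
\end{tikzpicture}
\caption{A filled motion of a $2$-cube $\sigma$ at a late time $T$, when the motions $h_i^\pm$ of its four edges have all ended at $v_0$. In the shaded square $[-\rho,\rho]^2$ nothing has moved. The ring at depth $d$ shows stage $d$ of the motions of the edges; in the four corner regions these are motions of vertices, and the neighboring strips agree there. From depth $T$ on the value is $v_0$.}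
\label{fig:fill}
\end{figure}

\begin{proof}
Let $\rho,T\ge1$ be common constants for all $h_i^\varepsilon$, and write $\lambda=\lambda_\rho$. Define $J(y,0)=\sigma(c(y))$, and if $\lambda(y)\ge1$, $u\ge1$, define
\begin{equation}\label{eq:J}
J(y,u)=h_i^\varepsilon(\hat y_i,u)\quad\text{for any $i$ with }|y_i|>\rho,\ \varepsilon=\text{ the sign of }y_i .
\end{equation}
This does not depend on $i$: if $i<j$ and $|y_i|,|y_j|>\rho$ with signs $\varepsilon,\delta$, then by \eqref{eq:face} the two candidates are the values of $\partial_{j-1}^\delta h_i^\varepsilon$ and $\partial_i^\varepsilon h_j^\delta$ at the same point. If $\lambda(y)\ge1$, formula \eqref{eq:J} also holds for $u=0$, since $c(y_i)=1$ if $y_i>\rho$ and $c(y_i)=0$ if $y_i<-\rho$, and $h_i^\varepsilon$ is a motion of $D_i^\varepsilon\sigma$. Put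
\[
H(y,s)=J\bigl(y,\min(s,\lambda(y))\bigr).
\]

\emph{$H$ is a graph map.} A step in $s$ changes $u=\min(s,\lambda(y))$ by at most $1$. If $u$ changes, then $\lambda(y)\ge1$, and both values are given by one and the same $h_i^\varepsilon(\hat y_i,\cdot)$, so they are $\approx$. Now let $y'=y\pm e_j$, and $u=\min(s,\lambda(y))$, $u'=\min(s,\lambda(y'))$.
\begin{itemize}
\item Let $\lambda(y)=\lambda(y')$, so $u=u'$. If $u=0$, use that $\sigma\circ c$ is a graph map. If $u\ge1$, then $\lambda(y)\ge1$, and there is $i\ne j$ with $|y_i|>\rho$; otherwise $|y_j|=|y'_j|=\rho+\lambda(y)\ge2$, which is impossible for a unit step. Both values are given by $h_i^\varepsilon(\cdot,u)$ at adjacent points.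
\item Let $\lambda(y)\ne \lambda(y')$; by symmetry we may assume $\lambda(y')>\lambda(y)$, and Lemma~\ref{lem:depth} applies. Let $\varepsilon$ be the common sign of $y_j,y'_j$.
 \begin{itemize}
 \item If $s\le \lambda(y)$, then $u=u'=s$. For $s=0$ use $\sigma\circ c$. For $s\ge1$ we have $\lambda(y)\ge 1$, so $|y_j|,|y'_j|>\rho$, and both values equal $h_j^\varepsilon(\hat y_j,s)$.
 \item If $s>\lambda(y)$, then $u=\lambda(y)$ and $u'=u+1$. The value at $y'$ is $h_j^\varepsilon(\hat y_j,u+1)$. The value at $y$ is $h_j^\varepsilon(\hat y_j,u)$: this is \eqref{eq:J} if $\lambda(y)\ge1$, and if $\lambda(y)=0$, then $|y_j|=\rho\ge1$ and $\sigma(c(y))=(D_j^\varepsilon\sigma)(c(\hat y_j))=h_j^\varepsilon(\hat y_j,0)$. So the two values are $\approx$.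
 \end{itemize}
\end{itemize}

\emph{Stability and faces.} Let $|y_i|\ge\rho+T$, with sign $\varepsilon$. Then $\lambda(y)\ge T\ge1$ and $H(y,s)=h_i^\varepsilon(\hat y_i,\min(s,\lambda(y)))=h_i^\varepsilon(\hat y_i,s)$, because $h_i^\varepsilon$ is constant in time from $T$ on. This does not depend on $y_i$ as long as $|y_i|\ge\rho+T$ and the sign is $\varepsilon$. Applying this to one coordinate at a time, $H$ is stable in $y$ with constant $\rho+T$, and $\partial_i^\varepsilon H=h_i^\varepsilon$. For $s\ge T$ we have $H(y,s)=J(y,\lambda(y))$ if $\lambda(y)\le T$ and $H(y,s)=J(y,T)$ if $\lambda(y)>T$. So $H$ is constant in $s$ from $T$ on, and it is a motion. It starts at $H(y,0)=\sigma(c(y))$.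
\end{proof}

\subsection{Homotopy addition}

\begin{lemma}[Homotopy addition]\label{lem:add}
Let $n\ge2$, and let $F:\mathbb Z^{n+1}\to G$ be stable with all faces $F_i^\pm=\partial_i^\pm F$ based. Then
\[
\sum_{i=1}^{n+1}(-1)^i\bigl([F_i^-]-[F_i^+]\bigr)=0\quad\text{in }A_n(G).
\]
\end{lemma}

The idea is to sweep the bottom face $F_{n+1}^-$ up through $F$. The result should be the top face together with the $2n$ side faces, which are unfolded as flaps around it. To keep the sweep based, we delay it by the depth.

\begin{proof}
Choose $M\ge1$ such that $F$ is stable with constant $M$ and all $F_i^\pm$ are based with constant $M$. By \eqref{eq:face},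
\begin{equation}\label{eq:two}
F=v_0\ \text{ wherever at least two coordinates have absolute value}\ge M .
\end{equation}
Write points of $\mathbb Z^{n+1}$ as $(y,u)$ with $y\in\mathbb Z^n$, let $\lambda=\lambda_M$ on $\mathbb Z^n$, and put
\[
K_s(y)=F(y,s-\lambda(y)),\qquad -M\le s\le M.
\]
If a step in $y_j$ changes $\lambda$, then by Lemma~\ref{lem:depth} $|y_j|\ge M$ at both ends, with the same sign; by stability only the last argument matters, and it changes by $1$. So $(y,s)\mapsto K_s(y)$ is a graph map. If some $|y_i|\ge3M$, then $s-\lambda(y)\le-M$, so $K_s(y)=v_0$ by \eqref{eq:two}. Hence $K$ is a based homotopy. It starts at $K_{-M}(y)=F(y,-M-\lambda(y))=F_{n+1}^-(y)$ and ends at $K_M(y)=F(y,M-\lambda(y))$.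

If $|y_i|=M$ for some $i$, then $K_M(y)=v_0$ by \eqref{eq:two}: if $\lambda(y)=0$, the last argument is $M$; if $\lambda(y)>0$, some other $|y_j|>M$. So by Lemma~\ref{lem:cut} we may cut $K_M$ along the hyperplanes $y_i=\pm M$, $1\le i\le n$. On the central block $[-M,M]^n$ we have $\lambda=0$ and $K_M=F_{n+1}^+$; as $F_{n+1}^+$ is $v_0$ elsewhere, this block contributes $[F_{n+1}^+]$. A block on which two coordinates have absolute value $\ge M$ contributes $0$ by \eqref{eq:two}. On each remaining block exactly one coordinate is restricted by $\pm y_i\ge M$, while $|y_j|\le M$ for $j\ne i$; there $\lambda(y)=|y_i|-M$, and \eqref{eq:face} gives $K_M(y)=F_i^\pm(\hat y_i,2M-|y_i|)$. So these blocks contribute the flaps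
\[
\mathrm{fl}_i^+(y)=F_i^+(\hat y_i,2M-y_i),\qquad\mathrm{fl}_i^-(y)=F_i^-(\hat y_i,2M+y_i)\qquad(1\le i\le n).
\]
Regarded as functions on all of $\mathbb Z^n$, these are $v_0$ outside their blocks: the last argument is $\ge M$ for $y_i\le M$, respectively $y_i\ge-M$, and the value is $v_0$ if $|y_j|\ge M$ for some $j\ne i$. Moving the $i$-th coordinate to the last place is a product of $n-i$ transpositions, and $\mathrm{fl}_i^+$ involves one reflection in addition. By Lemmas~\ref{lem:move}(a) and~\ref{lem:sign}, $[\mathrm{fl}_i^\pm]=\mp(-1)^{n-i}[F_i^\pm]$. Hence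
\[
[F_{n+1}^-]=[F_{n+1}^+]+\sum_{i\le n}(-1)^{n-i}\bigl([F_i^-]-[F_i^+]\bigr),
\]
and multiplication by $(-1)^{n+1}$ gives the claim.
\end{proof}

\section{The Hurewicz theorem}\label{sec:hur}

In this section $n\ge2$, $G$ is connected, and $A_i(G,v_0)=0$ for $1\le i\le n-1$. We prove Theorem~\ref{thm:hur} by constructing the inverse of $\psi$ as in Section~\ref{sec:idea}.

\subsection{Dragging all cubes}

Chains are taken modulo degenerate cubes, so the motions must respect degeneracy. If $\sigma$ is a singular cube, let $S$ be the set of all coordinates on which it does not depend. Then $\sigma=\tau\circ\mathrm{pr}$, where $\mathrm{pr}$ forgets the coordinates in $S$ and $\tau$, the \emph{core} of $\sigma$, is nondegenerate. The core is uniquely determined. If $\sigma$ does not depend on its $i$-th coordinate, then forgetting this coordinate gives a cube with the same core.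

\begin{lemma}\label{lem:choice}
One can choose a motion $h_\sigma$ of every singular cube $\sigma$ of dimension at most $n$ such that
\begin{enumerate}
\item[(M1)] $\partial_i^\pm h_\sigma=h_{D_i^\pm\sigma}$ for all $i$;
\item[(M2)] if $\sigma$ does not depend on its $i$-th coordinate and $\sigma'$ is obtained by forgetting it, then $h_\sigma(y,s)=h_{\sigma'}(\hat y_i,s)$;
\item[(M3)] if $\dim\sigma\le n-1$, then $h_\sigma(y,s)=v_0$ for all $y$ and all $s$ beyond a bound independent of $y$;
\item[(M4)] if $\sigma$ is constant with value $v_0$, then $h_\sigma\equiv v_0$.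
\end{enumerate}
\end{lemma}

\begin{proof}
We proceed by induction on $k=\dim\sigma$.

For $k=0$ a motion of a vertex is a walk that is eventually constant. Choose a path to $v_0$, which exists as $G$ is connected; for the vertex $v_0$ take the constant path.

Let $k\ge1$ and let $\sigma$ be degenerate with core $\tau$. Put $h_\sigma=h_\tau\circ(\mathrm{pr}\times\mathrm{id})$, where now $\mathrm{pr}$ also denotes the coordinate projection of grids. This is a motion of $\sigma$. (M2) holds because $\sigma$ and $\sigma'$ have the same core. (M3) holds because it holds for $\tau$, as $\dim\tau<k\le n$. (M4) holds because the core of a constant cube is a vertex. (M1) for $i\in S$: the face $D_i^\pm\sigma$ is the cube $\sigma'$ of (M2), so $\partial_i^\pm h_\sigma=h_{\sigma'}=h_{D_i^\pm\sigma}$. (M1) for $i\notin S$: let $i'$ be the index of $i$ among the coordinates not in $S$. Then $D_i^\pm\sigma=(D_{i'}^\pm\tau)\circ\mathrm{pr}'$, where $\mathrm{pr}'$ forgets the coordinates in $S$, and (M2) in lower dimensions, applied to one forgotten coordinate at a time, together with (M1)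 for $\tau$ gives
\[
h_{D_i^\pm\sigma}=h_{D_{i'}^\pm\tau}\circ(\mathrm{pr}'\times\mathrm{id})=(\partial_{i'}^\pm h_\tau)\circ(\mathrm{pr}'\times\mathrm{id})=\partial_i^\pm h_\sigma .
\]

Let $k\ge1$ and let $\sigma$ be nondegenerate; then (M2) and (M4) are vacuous. For $i<j$, the identity $D_{j-1}^\delta D_i^\varepsilon\sigma=D_i^\varepsilon D_j^\delta\sigma$ and (M1) give
\[
\partial_{j-1}^\delta h_{D_i^\varepsilon\sigma}=h_{D_{j-1}^\delta D_i^\varepsilon\sigma}=h_{D_i^\varepsilon D_j^\delta\sigma}=\partial_i^\varepsilon h_{D_j^\delta\sigma}.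
\]
So Lemma~\ref{lem:fill} yields a motion $H$ of $\sigma$ with faces $h_{D_i^\pm\sigma}$. If $k=n$, put $h_\sigma=H$. If $k\le n-1$, choose $T$ so large that $H$ is constant in $s$ from $T$ on and $h_{D_i^\pm\sigma}(\cdot,s)=v_0$ for all $i$ and all $s\ge T$. Then all faces of $H(\cdot,T)$ are constant $v_0$, so by \eqref{eq:face} $H(\cdot,T):\mathbb Z^k\to G$ is based. As $A_k(G)=0$, there is a based homotopy $L$, on $\mathbb Z^k\mathbin\square I_m$, from $H(\cdot,T)$ to the constant map. Let $h_\sigma(y,s)$ be $H(y,s)$ for $s\le T$, $L(y,s-T)$ for $T\le s\le T+m$, and $v_0$ for $s\ge T+m$. This is a motion of $\sigma$ satisfying (M3). It satisfies (M1), because for $s\ge T$ both sides are $v_0$.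
\end{proof}

Connectedness was used for $k=0$ and the hypothesis $A_k(G)=0$ for $1\le k\le n-1$, in each case to obtain (M3); nothing else in this section needs them.

Fix motions as in Lemma~\ref{lem:choice}. For a singular $n$-cube $\sigma$ let $g_\sigma=h_\sigma(\cdot,T)$ with $T$ large; this does not depend on $T$. Its faces are constant $v_0$ by (M1) and (M3), so $g_\sigma:\mathbb Z^n\to G$ is based. If $\sigma$ is degenerate, then $g_\sigma\equiv v_0$ by (M2) and (M3). As $A_n(G)$ is abelian by Lemma~\ref{lem:cut}, there is a homomorphism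
\[
\alpha:C_n(G)\to A_n(G),\qquad\alpha(\sigma)=[g_\sigma].
\]

\subsection{$\alpha$ vanishes on boundaries}\label{sec:bd}

Let $\tau$ be a singular $(n+1)$-cube. As in the proof of Lemma~\ref{lem:choice}, (M1) gives $\partial_{j-1}^\delta h_{D_i^\varepsilon\tau}=h_{D_{j-1}^\delta D_i^\varepsilon\tau}=h_{D_i^\varepsilon D_j^\delta\tau}=\partial_i^\varepsilon h_{D_j^\delta\tau}$ for $i<j$. So Lemma~\ref{lem:fill} yields a motion $H$ of $\tau$ with faces $h_{D_i^\pm\tau}$. For $T$ large, $F=H(\cdot,T):\mathbb Z^{n+1}\to G$ is stable, and its faces are the based maps $g_{D_i^\pm\tau}$. Lemma~\ref{lem:add} says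
\[
\alpha(\partial\tau)=\sum_{i=1}^{n+1}(-1)^i\bigl([g_{D_i^-\tau}]-[g_{D_i^+\tau}]\bigr)=0 .
\]
So $\alpha$ induces $\bar\alpha:\mathcal H_n(G)\to A_n(G)$.

\subsection{$\bar\alpha\circ\psi=\mathrm{id}$: recovering a map from its cubes}

Let $f:\mathbb Z^n\to G$ be based with constant $M$. If $x\notin\{-M,\dots,M\}^n$, then $f^x$ is constant with value $v_0$. So only finitely many different cubes $f^x$ occur. Hence there are $L,T\ge1$ that serve as the constants $\rho,T$ of all motions $h_{f^x}$, and by (M3) we can choose $T$ so large that moreover $h_{D_i^\pm f^x}(\cdot,T)=v_0$ for all $x$ and $i$. We spread $f$ out so that each of its unit cubes occupies a block of side $2L$, and move all cubes simultaneously: for $0\le s\le T$ let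
\[
\Psi(y,s)=h_{f^x}(y-2Lx,s)\quad\text{if }y\in2Lx+[-L,L]^n .
\]

\emph{$\Psi$ is well defined.} Two blocks containing $y$ differ only in coordinates $i$ for which $y_i$ is an odd multiple of $L$. Changing these one at a time, it suffices to compare $x$ and $x+e_i$ when $y_i=2Lx_i+L$. By (M1) the two values are those of $h_{D_i^+f^x}(\cdot,s)$ and $h_{D_i^-f^{x+e_i}}(\cdot,s)$ at the same point, and $D_i^+f^x=D_i^-f^{x+e_i}$. Every edge of $\mathbb Z^n$ lies in a block, so $\Psi$ is a graph map. By (M4) it is uniformly based. Thus $\Psi(\cdot,0)\sim\Psi(\cdot,T)$.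

\emph{Start.} $\Psi(y,0)=f(x+c(y-2Lx))=f(p(y_1),\dots,p(y_n))$, where $p(2Lm+z)=m+c(z)$ for $m\in\mathbb Z$, $-L\le z\le L$. This $p$ is well defined and satisfies the hypotheses of Lemma~\ref{lem:move}(b). So $[\Psi(\cdot,0)]=[f]$.

\emph{End.} On the block of $x$, $\Psi(y,T)=g_{f^x}(y-2Lx)$, and $g_{f^x}(z)=v_0$ whenever some $|z_i|\ge L$. Cut along the hyperplanes $y_i=2Lm+L$ with $1\le i\le n$ and $-M-1\le m\le M$. Outside the blocks of $x\in\{-M,\dots,M\}^n$ the map is $v_0$. By Lemmas~\ref{lem:cut} and~\ref{lem:move}(a),
\[
[f]=[\Psi(\cdot,T)]=\sum_{x\in\{-M,\dots,M\}^n}[g_{f^x}]=\alpha(\phi(f))=\bar\alpha(\psi[f]).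
\]
In particular $\psi$ is injective.

\subsection{$\psi\circ\bar\alpha=\mathrm{id}$: motions as chain homotopies}

For a motion $F$ in dimension $k$ with constants $\rho,T$ let $\langle F\rangle=\langle F\rangle_{[-\rho,\rho]^k\times[0,T]}\in C_{k+1}(G)$, and similarly for stable maps on $\mathbb Z^k$. Larger constants only add degenerate cubes. By \eqref{eq:tele},
\[
\partial\langle F\rangle=\sum_{i\le k}(-1)^i\bigl(\langle\partial_i^-F\rangle-\langle\partial_i^+F\rangle\bigr)+(-1)^{k+1}\bigl(\langle F(\cdot,0)\rangle-\langle F(\cdot,T)\rangle\bigr).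
\]
Moreover $\langle\sigma\circ c\rangle=\sigma$, since the unit cube of $\sigma\circ c$ at $x$ is degenerate if some $x_i\ne0$, and $\langle g\rangle=\phi(g)$ for based $g:\mathbb Z^n\to G$. By (M2), if $\sigma'$ is a degenerate $(n-1)$-cube, then all unit cubes of $h_{\sigma'}$ are degenerate; so $\sigma'\mapsto\langle h_{\sigma'}\rangle$ induces a homomorphism $P:C_{n-1}(G)\to C_n(G)$. Let $z=\sum a_\sigma\sigma$ be a cycle in $C_n(G)$, the sum being over nondegenerate cubes. By (M1),
\[
\partial\sum a_\sigma\langle h_\sigma\rangle=P(\partial z)+(-1)^{n+1}\Bigl(z-\sum a_\sigma\phi(g_\sigma)\Bigr)=(-1)^{n+1}\Bigl(z-\sum a_\sigma\phi(g_\sigma)\Bigr).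
\]
So the class of $z$ is $\sum a_\sigma\psi[g_\sigma]$, which is $\psi(\bar\alpha(\text{class of }z))$. This completes the proof of Theorem~\ref{thm:hur}. \qed

\section{Suspensions}\label{sec:susp}

\subsection{Contractible graphs}

A \emph{contraction} of a nonempty graph $X$ is a graph map $h:X\mathbin\square I_m\to X$ with $h(\cdot,0)=\mathrm{id}$ and $h(\cdot,m)$ constant; $X$ is \emph{contractible} if it has one. For example, the maps $j\mapsto(j-s)^+$, $0\le s\le m$, contract the path $I_m$. The contraction may move the base vertex, so part (a) of the next lemma needs an argument.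

\begin{lemma}\label{lem:contr}
\begin{enumerate}
\item[(a)] If $X$ is contractible, then $A_n(X,v_0)=0$ for all $n\ge1$ and all $v_0$.
\item[(b)] If $F:X\mathbin\square I_1\to Y$ is a graph map, then $F(\cdot,0)$ and $F(\cdot,1)$ induce the same map on homology. Hence a contractible graph has the homology of a point, and for every graph $X$ the projection $X\mathbin\square I_m\to X$ induces an isomorphism $\mathcal H_*(X\mathbin\square I_m)\cong\mathcal H_*(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h$ be a contraction on $X\mathbin\square I_m$, let $f$ be based with constant $M$, and let $\lambda=\lambda_M$. If a step changes $\lambda$, then by Lemma~\ref{lem:depth} the changed coordinate has absolute value $\ge M$ at both ends, so $f=v_0$ there. Let $K(y,s)=h(f(y),(s-\lambda(y))^+)$ for $0\le s\le m$. By the remark just made $K$ is a graph map. $K(\cdot,0)=f$, and if some $|y_i|\ge M+m$, then $\lambda(y)\ge m$ and $K(y,s)=h(v_0,0)=v_0$. Moreover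
\[
K(y,m)=h(v_0,(m-\lambda(y))^+)\quad\text{for all }y:
\]
this is clear if $f(y)=v_0$; otherwise $\lambda(y)=0$, and $h(\cdot,m)$ is constant. So $K(\cdot,m)$ only runs back and forth along the track of $v_0$, and $(y,s)\mapsto h(v_0,\min((m-\lambda(y))^+,m-s))$, $0\le s\le m$, is a based homotopy from $K(\cdot,m)$ to the constant map $h(v_0,0)=v_0$.

(b) For a $k$-cube $\sigma$ in $X$ let $P\sigma$ be the $(k+1)$-cube $(q,\epsilon)\mapsto F(\sigma(q),\epsilon)$. Then $P$ preserves degeneracy, and with $f_\epsilon=F(\cdot,\epsilon)$ we have $\partial P\sigma=P\partial\sigma+(-1)^{k+1}(f_0\sigma-f_1\sigma)$. So $f_0$ and $f_1$ agree on cycles modulo boundaries. If $X$ is contractible, then the identity induces the same map as a constant map, which factors through a point. For $X\mathbin\square I_m$ use the maps $(x,j)\mapsto(x,(j-s)^+)$, $0\le s\le m$: they show that the projection to $X$ followed by the inclusion $x\mapsto(x,0)$ induces the identity, and the composition in the other order is the identity of $X$.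
\end{proof}

\subsection{Homology of suspensions}

Let $G$ be nonempty, $t\ge2$ and $S=S_tG$. Let $b_0$ and $b_t$ be the apexes, at level $0$ and $t$. The edges of $S$ are
\begin{align*}
&(g,j)(g',j)\ \ (gg'\in E(G),\ 1\le j\le t-1),\qquad (g,j)(g,j+1)\ \ (1\le j\le t-2),\\
&b_0(g,1),\qquad b_t(g,t-1)\qquad(g\in V(G)).
\end{align*}
Levels change by at most $1$ along edges, and $S$ is connected. Let $U$ and $V$ be the induced subgraphs on the levels $\le t-1$ and $\ge1$; so $U$ misses $b_t$, $V$ misses $b_0$, and $U\cap V\cong G\mathbin\square I_{t-2}$. The graph $U$ is contractible: $h(\cdot,s)$ lowers $(g,j)$ to the vertex over $g$ at level $(j-s)^+$, where level $0$ means $b_0$, and fixes $b_0$; here $0\le s\le t-1$. By symmetry $V$ is contractible.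

\begin{proof}[Proof of Theorem~\ref{thm:susp}(a)]
Here $t\ge3$. In topology one would now use a Mayer--Vietoris sequence for $S=U\cup V$. The difficulty is that a singular cube may lie neither in $U$ nor in $V$, and we have no subdivision to make it smaller. We show that such cubes appear only in dimensions $\ge t$ and that in dimension $t$ they do no harm.

The nondegenerate cubes form a basis of the chain groups. So for an induced subgraph $X$ of $S$ we may identify the complex $C(X)$ with the subcomplex of $C(S)$ spanned by the nondegenerate cubes with image in $X$. Put $D=C(U)+C(V)$. Since $C(U)\cap C(V)=C(U\cap V)$, there is a Mayer--Vietoris sequence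
\[
\cdots\to\mathcal H_j(U\cap V)\to\mathcal H_j(U)\oplus\mathcal H_j(V)\to H_j(D)\to\mathcal H_{j-1}(U\cap V)\to\cdots .
\]
As $U$ and $V$ have the homology of a point, $H_j(D)\cong\tilde{\mathcal H}_{j-1}(U\cap V)\cong\tilde{\mathcal H}_{j-1}(G)$ for all $j\ge1$. (For $j=1$ the kernel of $\mathcal H_0(U\cap V)\to\mathcal H_0(U)\oplus\mathcal H_0(V)=\mathbb Z^2$ is the kernel of the map to $\mathcal H_0(\mathrm{pt})$.)

\emph{Cubes meeting both apexes.} A $k$-cube neither in $U$ nor in $V$ takes the values $b_0$ and $b_t$. These have levels $0$ and $t$, so $k\ge t$. Thus $(C(S)/D)_k=0$ for $k<t$. Now let $\sigma:Q_t\to S$ satisfy $\sigma(x)=b_0$ and $\sigma(x')=b_t$. Then $x,x'$ are antipodal, and a vertex $q$ at distance $w$ from $x$ has $\sigma(q)$ at level at most $w$ and at least $t-(t-w)=w$, so exactly $w$. For $1\le w\le t-1$ write $\sigma(q)=(g_q,w)$. An edge of $Q_t$ between distances $w$ and $w+1$, both in $[1,t-1]$, changes the level of $\sigma$, so it preserves $g_q$.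

The vertices of $Q_t$ at distances $1,\dots,t-1$ from $x$ span a connected subgraph. Identify them with the nonempty proper subsets of a $t$-element set. Removing elements one by one joins each of them to a singleton, and two singletons $\{i\},\{j\}$ are joined through $\{i,j\}$, which is proper since $t\ge3$. Every edge of this subgraph joins distances $w$ and $w+1$ for some $w$. Hence $g_q=g$ is constant, and $\sigma$ lies in the path $J=\{b_0,(g,1),\dots,(g,t-1),b_t\}\cong I_t$, an induced subgraph.

The paths $J$, $U\cap J$, $V\cap J$, $U\cap V\cap J$ are contractible. By Mayer--Vietoris, $D_J=C(U\cap J)+C(V\cap J)$ has no homology in positive degrees. The faces of $\sigma$ are $(t-1)$-cubes in $J$, so each lies in $U$ or in $V$. Hence $\partial\sigma$ is a cycle of $D_J$ of degree $t-1\ge1$, and $\partial\sigma=\partial\beta$ with $\beta\in(D_J)_t$. The cycle $\sigma-\beta\in C_t(J)$ bounds, because $J$ is contractible. So $\sigma\in D_t+\partial C_{t+1}(S)$.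

Thus $H_j(C(S)/D)=0$ for all $j\le t$. By the long exact sequence of $D\subset C(S)$ the map $H_j(D)\to\mathcal H_j(S)$ is an isomorphism for $j\le t-1$ and onto for $j=t$.
\end{proof}

The hypothesis $t\ge3$ enters through the set $\{i,j\}$. For $t=2$ a square can pass from $b_0$ to $b_t$ over two different vertices of $G$, and the statement is false: if $G$ has two vertices and no edge, then $\tilde{\mathcal H}_0(G)\cong\mathbb Z$, but $S_2G$ is a four-cycle and $\mathcal H_1(S_2G)=0$ by Theorem~\ref{thm:susp}(c).

\subsection{The first homotopy group}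

Theorem~\ref{thm:hur} starts in degree $2$, so the vanishing of $A_1$ has to be shown directly.

\begin{lemma}\label{lem:A1}
If $G$ is connected and nonempty and $t\ge2$, then $A_1(S_tG,v_0)=0$ for every $v_0$.
\end{lemma}

\begin{proof}
The idea is to push a loop off the apex $b_t$, into the contractible graph $U$. By the symmetry exchanging the apexes assume $v_0\ne b_t$. Let $f:\mathbb Z\to S$ be based. There are finitely many maximal intervals on which $f=b_t$, and they are bounded. Such an interval, with $\ell$ points say, is preceded and followed by neighbors $(g,t-1)$ and $(g',t-1)$ of $b_t$. Since $G$ is connected, there are $g=g_0,g_1,\dots,g_m=g'$ in $G$ with $g_{i-1}\approx g_i$; as repetitions are allowed, we can take $m+1\ge\ell$. By Lemma~\ref{lem:move}(b), applied to a $p$ that repeats points of these intervals, we may assume that each interval has exactly $m+1$ points, for its own $m$. Now replace the values $b_t$ on it by $(g_0,t-1),\dots,(g_m,t-1)$, for all intervals at once. This gives a graph map, and it is one step away from the previous one, as $b_t$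 is adjacent to all $(g_i,t-1)$. So $f$ is homotopic to a based map into $U$. As $U$ is contractible, this map is null-homotopic by Lemma~\ref{lem:contr}(a).
\end{proof}

\section{Proofs of the remaining results}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:susp}(b)]
Let $S=S_tG$; it is connected. As $G$ is connected, $\tilde{\mathcal H}_0(G)=0$, so $\tilde{\mathcal H}_j(G)=0$ for $0\le j\le n-1$. Since $t\ge n$ and $t\ge 3$, Theorem~\ref{thm:susp}(a) gives $\mathcal H_j(S)=0$ for $1\le j\le n$; the surjection in degree $t$ is needed only if $n=t$. Fix a base vertex. By Lemma~\ref{lem:A1}, $A_1(S)=0$. Applying Theorem~\ref{thm:hur} successively in degrees $i=2,\dots,n$ gives $A_i(S)\cong\mathcal H_i(S)=0$. Theorem~\ref{thm:hur} in degree $n+1$ now says that $\psi:A_{n+1}(S)\to\mathcal H_{n+1}(S)$ is an isomorphism. If $t\ge n+2$, then $n+1\le t-1$, and $\mathcal H_{n+1}(S)\cong\tilde{\mathcal H}_n(G)=\mathcal H_n(G)$ by Theorem~\ref{thm:susp}(a).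
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:susp}(c)]
By Lemma~\ref{lem:contr} it suffices to show that $S_tG$ is contractible. The graph $S_1G$ is a single edge. For $t=2$ pick $g_0\in V(G)$ and let $h(b_0)=b_0$, $h(g,1)=b_0$ for all $g$, and $h(b_2)=(g_0,1)$. This is a graph map: edges $b_0(g,1)$ and $(g,1)(g',1)$ go to $b_0$, and $(g,1)b_2$ goes to the edge $b_0(g_0,1)$. Also $x\approx h(x)$ and $h(x)\approx b_0$ for all $x$. So $\mathrm{id}$, $h$, and the constant map $b_0$ are the stages of a contraction.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]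
We claim that for all $n\ge1$ the graph $G_n'$ is connected, $\mathcal H_j(G'_n)=0$ for $1\le j\le n-1$, and $\mathcal H_n(G'_n)\cong\mathcal H_1(G'_1)$. For $n=1$ there is nothing to prove. Suppose the claim holds for $n$. Then $G'_{n+1}$ is connected, and since $t_n\ge n+2\ge3$, Theorem~\ref{thm:susp}(a) gives $\mathcal H_j(G'_{n+1})\cong\tilde{\mathcal H}_{j-1}(G'_n)$ for $1\le j\le n+1\le t_n-1$. The right-hand side is zero for $j\le n$ and isomorphic to $\mathcal H_1(G_1')$ for $j=n+1$. So the claim holds for $n+1$.

Now Theorem~\ref{thm:susp}(b), applied to $G'_n$ with $t=t_n\ge n+2$, says that $\psi:A_{n+1}(G'_{n+1})\to\mathcal H_{n+1}(G'_{n+1})$ is an isomorphism of groups isomorphic to $\mathcal H_n(G'_n)\cong\mathcal H_1(G_1')$. This holds for all $n\ge1$ and any base vertex.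
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n=1$ this is Proposition~\ref{prop:five}. For $n\ge2$ apply Corollary~\ref{cor:D} with $G_1'=C_5$ and $t_n=n+3$, and use $\mathcal H_1(C_5)\cong\mathbb Z$ from Proposition~\ref{prop:five}. The base vertex is arbitrary throughout.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Lutz} Bob Lutz, \emph{Higher discrete homotopy groups of graphs}, arXiv:2003.02390 (2020).
\end{thebibliography}

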